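\title{Simple modules and the singular strata of the center in characteristic $p$: a counterexample and a generic bound}

\begin{abstract}
Let $A$ be a filtered algebra over an algebraically closed field of characteristic $p>2$ whose associated graded algebra is the coordinate ring of a Cohen--Macaulay variety $Y$ with finitely many symplectic leaves, and whose center accounts for all $p$-th powers in $\operatorname{Gr}A$. A conjecture posed by Tikaradze predicts that the dimension of a simple $A$-module with central character $\chi$ is divisible by $p^{\lceil s/2\rceil}$, where $s$ is the dimension at $\chi$ of the smooth stratification of the spectrum of the center. We show that this fails for every $p>2$: a subalgebra of the second Weyl algebra has a one-dimensional module whose central character lies on a one-dimensional stratum. We also prove that the prediction holds on each stratum outside a subset of codimension at least one or two, according to the parity of $s$, that it holds at regular points and whenever $\dim Y\le 2$, and that these bounds are sharp.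
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Two invariants of a central character}

Throughout, $\mathbf k$ is an algebraically closed field of characteristic $p>2$. Let $A$ be a finitely generated $\mathbf k$-algebra that is a finite module over its center $Z=\mathbf Z(A)$. Then $Z$ is finitely generated, and we write $X=\operatorname{Spec}Z$ for its affine variety with the reduced structure; the points of $X$ are the characters $\chi\colon Z\to\mathbf k$. Every simple $A$-module is finite dimensional, and sending it to its central character gives a surjection with finite fibers onto $X$. The simple modules over $\chi$ are the simple modules of the finite-dimensional algebra $A_\chi=A\otimes_Z\mathbf k$, where $Z$ acts on $\mathbf k$ through $\chi$.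

The first invariant measures how large these modules are forced to be: $i(\chi)$ is the largest integer $m$ such that $p^m$ divides the dimension of every simple $A_\chi$-module.

The second measures how singular $X$ is at $\chi$. Put $X_0=X$ and let $X_{j+1}$ be the singular locus of $X_j$, with the reduced structure. The smooth varieties $X_j\setminus X_{j+1}$ are the \emph{strata}, and $X$ is their disjoint union. If $\chi\in X_j\setminus X_{j+1}$, then $s(\chi)$ is the dimension of the unique irreducible component of $X_j\setminus X_{j+1}$ through $\chi$. The construction is local: $U_j=U\cap X_j$ for $U\subset X$ open. At a regular point of an irreducible $X$ we have $s(\chi)=\dim X$, and at an isolated singular point $s(\chi)=0$.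

\begin{example}\label{ex:weyl}
Let $W^{(r)}=\mathbf k\langle u_1,\dots,u_r,\partial_1,\dots,\partial_r\rangle$ be the Weyl algebra, with $[\partial_i,u_j]=\delta_{ij}$ and $[u_i,u_j]=[\partial_i,\partial_j]=0$. It is a domain with basis $u^\alpha\partial^\beta$, its center is the polynomial ring $R=\mathbf k[U_i,V_j]$ on $U_i=u_i^p$, $V_j=\partial_j^p$, and it is free over $R$ on the $p^{2r}$ monomials with exponents below $p$. So $X=\mathbb A^{2r}$ and $s(\chi)=2r$ everywhere. Given $\chi$, choose $\beta_j$ with $\beta_j^p=\chi(V_j)$ and let $\partial_j$ act on $M=\mathbf k[u_1,\dots,u_r]/(u_i^p-\chi(U_i))$ by $\partial/\partial u_j+\beta_j$. Since $(\partial/\partial u_j)^p=0$ on $M$, this is a module with central character $\chi$. It is simple: if $cu^\alpha$ is a term of maximal degree in a nonzero element, then $\prod_j(\partial_j-\beta_j)^{\alpha_j}$ sends the element to the constant $\alpha!\,c\neq0$. By Burnside's theorem $W^{(r)}_\chi\to\operatorname{End}M$ is onto, and both sides have dimension $p^{2r}$. Hence $W^{(r)}_\chi\cong\mathrm{Mat}_{p^r}(\mathbf k)$ and $i(\chi)=r=\frac12s(\chi)$.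
\end{example}

\subsection{Filtrations, the bracket and symplectic leaves}

A \emph{filtered algebra} is an algebra $A$ with subspaces $0=F_{-1}\subset F_0\subset F_1\subset\cdots$ such that $1\in F_0$, $\bigcup F_l=A$ and $F_kF_l\subset F_{k+l}$. Then $\operatorname{Gr}A=\bigoplus_lF_l/F_{l-1}$. The center carries the filtration $F_l\cap Z$, and $\operatorname{Gr}Z$ is a subalgebra of $\operatorname{Gr}A$. When $\operatorname{Gr}A$ is commutative, $(\operatorname{Gr}A)^p$ denotes the subalgebra of $p$-th powers; as $\mathbf k$ is perfect, it is generated by the $p$-th powers of any set of generators.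

Suppose that $\operatorname{Gr}A$ is commutative and $A$ is not. Let $d\ge1$ be the largest integer with $[F_k,F_l]\subset F_{k+l-d}$ for all $k,l$. For $a\in F_k$, $a'\in F_l$ let $\{\bar a,\bar a'\}$ be the class of $[a,a']$ in $F_{k+l-d}/F_{k+l-d-1}$. This defines a nonzero Poisson bracket of degree $-d$ on $\operatorname{Gr}A$. If $A$ is commutative, we take the zero bracket.

Let $\operatorname{Gr}A$ be finitely generated and $Y=\operatorname{Spec}\operatorname{Gr}A$. For $f\in\operatorname{Gr}A$ the derivation $H_f=\{f,-\}$ gives at each closed point $x$ a tangent vector $H_f(x)\in T_xY=(\mathfrak m_x/\mathfrak m_x^2)^*$. Put $\mathcal H_x=\{H_f(x):f\in\operatorname{Gr}A\}$. We use three consequences of the Leibniz rule. First, $(f,f')\mapsto\{f,f'\}(x)$ is an alternating form on $\mathfrak m_x/\mathfrak m_x^2$ of rank $\dim\mathcal H_x$, so this number is even. Second, if $f_1,\dots,f_t$ generate $\operatorname{Gr}A$, then the $H_{f_a}(x)$ span $\mathcal H_x$ and $\dim\mathcal H_x$ is the rank of the matrix $(\{f_a,f_c\}(x))$; so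
\[Y_{\le r}=\{x\in Y:\dim\mathcal H_x\le r\}\]
is closed. Third, $\mathcal H_x$ may be computed in a localization, because $H_{f/t}(x)=t(x)^{-1}H_f(x)-f(x)t(x)^{-2}H_t(x)$.

We say that $Y$ is a \emph{union of finitely many symplectic leaves} if it is a disjoint union of irreducible smooth locally closed subvarieties $L_1,\dots,L_t$ with $T_xL_k=\mathcal H_x$ for every $k$ and every closed point $x\in L_k$. The bracket then restricts to a symplectic structure on each leaf, and leaves have even dimension. For example, on the nilpotent cone of a semisimple Lie algebra in good characteristic the leaves are the finitely many nilpotent coadjoint orbits.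

\subsection{The conjecture and the theorems}

Consider the following hypotheses on a filtered algebra $A$.
\begin{itemize}
\item[(H1)] $\operatorname{Gr}A$ is a finitely generated commutative domain.
\item[(H2)] $(\operatorname{Gr}A)^p\subset\operatorname{Gr}Z$.
\item[(H3)] $Y$ is a union of finitely many symplectic leaves.
\item[(H4)] $Y$ is Cohen--Macaulay.
\end{itemize}
By (H1) and (H2), $A$ is finitely generated and finite over $Z$ (Lemma~\ref{lem:rees}), so $i(\chi)$ and $s(\chi)$ are defined. The following is posed in \cite{Tik}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $A$ satisfies \textup{(H1)--(H4)}, then $i(\chi)\ge\frac12s(\chi)$ for every $\chi\in X$.}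
\medskip

\begin{theorem}\label{thm:counter}
For every $p>2$ there are a filtered algebra $A$, a subalgebra of the second Weyl algebra, with $\dim Y=4$ and satisfying \textup{(H1)--(H4)}, and a central character $\chi_0$ with $s(\chi_0)=1$ and $i(\chi_0)=0$. So the conjecture is false.
\end{theorem}

The remaining theorems describe how much of the conjecture survives. The dimension of a constructible set is that of its closure, and $\dim\emptyset=-\infty$.

\begin{theorem}\label{thm:generic}
Let $A$ be a filtered algebra with $\operatorname{Gr}A$ finitely generated and commutative, satisfying \textup{(H2)}. Then $\dim\{\chi:i(\chi)\le j\}\le\dim Y_{\le2j}$ for all $j\ge0$. If \textup{(H3)} also holds, then $\dim\{\chi:i(\chi)\le j\}\le2j$, and on each component of dimension $s$ of a stratum the set where $i(\chi)<\frac12s$ has dimension at most $2(\lceil s/2\rceil-1)$, that is, codimension at least $1$ for $s$ odd and at least $2$ for $s$ even.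
\end{theorem}

\begin{theorem}\label{thm:regular}
Let $A$ satisfy \textup{(H1)--(H4)}. Then $\dim Y=2n$ is even, and:
\begin{itemize}
\item[(a)] if $\chi$ is a regular point of $X$, then $i(\chi)=n=\frac12s(\chi)$;
\item[(b)] $\dim X_1\le2n-2$ if $n\ge1$;
\item[(c)] if $\dim Y\le2$, the conjecture holds for $A$.
\end{itemize}
Hence $4$ is the smallest dimension of $Y$ for a counterexample.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For all integers $s_0>2i_0\ge0$ there are an algebra satisfying \textup{(H1)--(H4)} and a central character $\chi$ with $s(\chi)=s_0$ and $i(\chi)=i_0$. The codimension bounds in Theorem~\ref{thm:generic} are sharp.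
\end{theorem}

\subsection{Why one expects the inequality, and why it fails}

Under (H1)--(H4) one has $\operatorname{Gr}Z=(\operatorname{Gr}A)^p$ (see the proof of Theorem~\ref{thm:regular}(b)), and this ring is isomorphic to $\operatorname{Gr}A$ through the Frobenius map. So $X$ is a deformation of a copy of $Y$. Near a leaf of dimension $2m$ there are $2m$ independent Hamiltonian derivations, and in characteristic $p$ these force $p^{2m}$ to divide the dimension of a matrix algebra $\operatorname{End}M$ that degenerates to that leaf (Lemma~\ref{lem:div}); thus $p^m$ divides $\dim M$. If the strata of $X$ were deformations of the leaves of $Y$, one would therefore expect $i\ge\frac12s$.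

The two invariants are, however, governed by different varieties: $i$ by the leaves of $Y$, and $s$ by the singularities of $X$. A deformation can smooth one part of the singular locus and keep another. In the counterexample the singular locus of $Y$ is a quadric cone of dimension $2$, made of two leaves, the vertex and its complement. In $X$, near the point $\chi_0$ that plays the role of the vertex, only one line of this cone stays singular. The point $\chi_0$ keeps its one-dimensional module, but it has become a smooth point of the singular locus, and $s(\chi_0)$ has risen from $0$ to $1$.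

Sections~\ref{sec:family}--\ref{sec:sing} prove Theorem~\ref{thm:counter}; from the later sections they use only the elementary finiteness statement in Lemma~\ref{lem:rees}(a). Sections~\ref{sec:generic}, \ref{sec:regular} and~\ref{sec:products} prove Theorems~\ref{thm:generic}, \ref{thm:regular} and~\ref{thm:sharp}.

\section{A family of subalgebras of Weyl algebras}\label{sec:family}

\subsection{The algebras $A(g)$ and their centers}

Let $W=W^{(r)}$ and $R$ be as in Example~\ref{ex:weyl}. Grade $W=\bigoplus_{m\in\mathbb Z}W_m$ by $\deg u_i=1$, $\deg\partial_j=-1$, and grade $R$ by $\deg U_i=1$, $\deg V_j=-1$, so that $R_m=R\cap W_{pm}$. Let $E=\sum_iu_i\partial_i$. From $[E,u_i]=u_i$ and $[E,\partial_j]=-\partial_j$ we get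
\begin{equation}\label{eq:shift}
f(E)\,w=w\,f(E+m)\qquad(w\in W_m,\ f\in R[\theta]).
\end{equation}
In particular $W_0$ commutes with $E$. In one variable $u^p\partial^p=\prod_{i=0}^{p-1}(u\partial-i)=(u\partial)^p-u\partial$; since the $u_i\partial_i$ commute with each other,
\begin{equation}\label{eq:e}
E^p-E=e,\qquad e:=\textstyle\sum_iU_iV_i\in R_0 .
\end{equation}

Fix $g\in R_0[\theta]$ with $g(E)\ne0$, and define
\[A(g)=\mathbf k\langle\,\partial_j,\ u_i\partial_j,\ u_i\,g(E)\ :\ 1\le i,j\le r\,\rangle\subset W .\]
Put $g_m=\prod_{i=0}^{m-1}g(E+i)\in W_0$ for $m\ge0$; we write $g_m(E+l)$ for the same product with $E$ replaced by $E+l$. Each factor is nonzero, since $u_1^i\,g(E+i)=g(E)u_1^i$.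

\begin{lemma}\label{lem:grading}
$A(g)=\bigoplus_{m\le0}W_m\oplus\bigoplus_{m>0}W_m\,g_m$.
\end{lemma}

\begin{proof}
Call the right side $A'$. It is a subalgebra. For $m,l\ge0$, \eqref{eq:shift} gives $W_mg_mW_lg_l=W_mW_l\,g_m(E+l)\,g_l\subset W_{m+l}\,g_{m+l}$. For $m,l>0$ we have $W_mg_mW_{-l}\subset W_{m-l}\,g_m(E-l)$ and $W_{-l}W_mg_m\subset W_{m-l}\,g_m$. If $l\ge m$, both lie in $W_{m-l}=A'_{m-l}$. If $l<m$, both $g_m(E-l)=\prod_{i=0}^{m-1}g(E-l+i)$ and $g_m$ are products of $g_{m-l}$ with an element of $W_0$ (take the factors $i\ge l$, respectively $i<m-l$), so both lie in $W_{m-l}\,g_{m-l}$. Products of elements of degrees $\le0$ stay in degrees $\le0$.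

The generators of $A(g)$ lie in $A'$, so $A(g)\subset A'$. Conversely, a monomial $u^\alpha\partial^\beta$ with $|\alpha|=|\beta|=k$ differs from a product of $k$ elements $u_i\partial_j$ by terms of $W_0$ of order less than $k$, so $W_0\subset A(g)$ by induction on $k$. For $m>0$, $W_{-m}$ is spanned by the $W_0\,\partial^\beta$ with $|\beta|=m$, and $W_m$ by the $u_{i_1}\cdots u_{i_m}W_0$. Finally $u_{i_1}g(E)\cdots u_{i_m}g(E)=u_{i_1}\cdots u_{i_m}\,g_m$ by \eqref{eq:shift}, and $g_m$ commutes with $W_0$.
\end{proof}

Both the center and the associated graded algebra of $A(g)$ will have the same shape, which we now name. Let $P=\mathbf k[x_1,\dots,x_r,y_1,\dots,y_r]$ be graded by $\deg x_i=1$, $\deg y_j=-1$, let $0\ne\gamma\in P_0$, and put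
\[P\langle\gamma\rangle=\bigoplus_{m\le0}P_m\oplus\bigoplus_{m>0}\gamma^mP_m,\qquad z_{ij}=x_iy_j,\qquad\omega_i=\gamma x_i .\]
This is a subalgebra of $P$. Since $P_0=\mathbf k[z_{ij}]$, while $P_{-m}$ is spanned by the $y^\beta P_0$ and $\gamma^mP_m$ by the $\omega^\alpha P_0$ with $|\alpha|=|\beta|=m$, it is generated by the $y_j,z_{ij},\omega_i$. It has the same fraction field as $P$, because $x_i=z_{ij}/y_j$, so it is a domain of dimension $2r$. For $r=1$ it is free over $P_0=\mathbf k[z]$ on the powers of $y$ and of $\omega$, so it is the surface $\mathbf k[y,z,\omega]/(\omega y-z\gamma)$.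

\begin{lemma}\label{lem:center}
The element $G=g_p=\prod_{i\in\mathbb F_p}g(E+i)$ is a nonzero element of $R_0$, and $\mathbf Z(A(g))=R\langle G\rangle=\mathbf k[V_j,N_{ij},\Omega_i]$, where $N_{ij}=U_iV_j$ and $\Omega_i=U_iG$.
\end{lemma}

\begin{proof}
The product $G$ is unchanged by $E\mapsto E+m$, so it is central in $W$ by \eqref{eq:shift}, and $g_{pm}=G^m$. A central element $z$ of $A(g)$ commutes with $\partial_j$, and $0=[z,u_i\partial_j]=[z,u_i]\partial_j$ gives $[z,u_i]=0$ because $W$ is a domain. So $\mathbf Z(A(g))=A(g)\cap R$, a graded subspace concentrated in the degrees $pm$. For $m\le0$ Lemma~\ref{lem:grading} imposes no condition on $z\in R_m$. For $m>0$ it says $z=wG^m$ with $w\in W_{pm}$; then $0=[z,a]=[w,a]G^m$ for all $a\in W$, so $w\in R_m$. Conversely $R_mG^m\subset W_{pm}\,g_{pm}\cap R$.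
\end{proof}

\subsection{One variable}\label{sub:one}

The smallest case shows how a parameter in $g$ acts on both invariants.

\begin{example}\label{ex:sl2}
Let $r=1$, $g=\theta-\lambda$ with $\lambda\in\mathbf k$, and $x=u(E-\lambda)$. By \eqref{eq:shift},
\[x\partial=E(E-1-\lambda),\qquad\partial x=(E+1)(E-\lambda),\qquad[\partial,x]=2E-\lambda,\]
so $A(g)$ is a quotient of the enveloping algebra of $\mathfrak{sl}_2$. Here $G=(E-\lambda)^p-(E-\lambda)=e-c$ with $c=\lambda^p-\lambda$, $\Omega=x^p$, and $X$ is the surface $\Omega V=e(e-c)$. Let $M$ be a simple module and $M_\mu$ the generalized eigenspaces of $E$; then $\partial M_\mu\subset M_{\mu-1}$ and $xM_{\mu-1}\subset M_\mu$.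

Suppose $c\ne0$, that is, $\lambda\notin\mathbb F_p$. A singular point would have $V=\Omega=0$, $e(e-c)=0$ and $2e=c$, which is impossible; so $X$ is smooth and $s=2$. If $\mu\notin\{0,\lambda+1\}$, then $x\partial$ is invertible on $M_\mu$ and $\partial x$ is invertible on $M_{\mu-1}$, so $\dim M_\mu=\dim M_{\mu-1}$. A coset of $\mathbb F_p$ contains at most one of $0,\lambda+1$, so $\dim M_\mu$ is constant on each coset, $p$ divides $\dim M$, and $i\ge1$ everywhere.

Suppose $c=0$. Now $X$ is the cone $\Omega V=e^2$. At a point other than the vertex, $V=\partial^p$ or $\Omega=x^p$ acts invertibly, so again $\dim M_\mu$ is constant on cosets, and $i\ge1=\frac12s$. At the vertex $s=0$. For $\lambda=0$ the line $\mathbf k\cdot1\subset\mathbf k[u]$ is killed by $\partial$, $E$ and $x$, so it is a one-dimensional module, and $i=0$ at the vertex.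
\end{example}

A constant parameter thus either keeps the singularity of $X$ unchanged or removes it together with all small modules. To separate the two effects we let the parameter vary over $X$: we replace it by a central element $b$, which characteristic $p$ provides. It should vanish at the vertex, so that the one-dimensional module survives; it should be nonconstant on the singular locus, so that part of this locus is smoothed; and it should be of lower order than the leading term of $g(E)$, so that $\operatorname{Gr}A$ does not see it. For $r=1$ we have $R_0=\mathbf k[e]$, and $e=E^p-E$ is not of lower order than $E$ or $E^2$; by Theorem~\ref{thm:regular}(c) no other construction can succeed when $\dim Y=2$. For $r=2$ there is the element $u_1^p\partial_2^p$, which can be given small weight.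

\subsection{Charts on $\operatorname{Spec}P\langle\gamma\rangle$}

\begin{lemma}\label{lem:charts}
Let $\Gamma=P\langle\gamma\rangle$.
\begin{itemize}
\item[(a)] $\Gamma[y_j^{-1}]=P[y_j^{-1}]$.
\item[(b)] Put $\tilde x_i=\gamma x_i=\omega_i$ and $\tilde y_j=\gamma^{-1}y_j$. Then $\tilde P=\mathbf k[\tilde x,\tilde y]$ is a polynomial ring in $2r$ variables and $\Gamma[\omega_i^{-1}]=\tilde P[\tilde x_i^{-1}]$.
\item[(c)] $\Gamma/(y_1,\dots,y_r,\omega_1,\dots,\omega_r)=P_0/\gamma\,(z_{kl})P_0$.
\item[(d)] $\Gamma[z_{ij}^{-1}]\cong P_0[z_{ij}^{-1}][y,\omega]/(\omega y-z_{ij}\gamma)$, with $y\mapsto y_j$ and $\omega\mapsto\omega_i$.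
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\Gamma\subset P$ and $x_i=z_{ij}/y_j$.

(b) Since $z_{kl}=\tilde x_k\tilde y_l$ and $\gamma\in\mathbf k[z_{kl}]$, we have $\gamma\in\tilde P$. So $x_i=\tilde x_i/\gamma$ and $y_j=\gamma\tilde y_j$ lie in the fraction field of $\tilde P$, which therefore has transcendence degree $2r$; hence $\tilde P$ is a polynomial ring. The generators $y_j=\gamma\tilde y_j$, $z_{kl}$, $\omega_k$ of $\Gamma$ lie in $\tilde P$, and $\tilde y_j=z_{ij}/\omega_i\in\Gamma[\omega_i^{-1}]$.

(c) The ideal contains all components of nonzero degree. Its degree-zero part is $\sum_jy_j\gamma P_1+\sum_i\omega_iP_{-1}=\gamma\,(z_{kl})P_0$, because $P_1=\sum x_kP_0$ and $P_{-1}=\sum y_lP_0$.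

(d) The map from right to left is defined since $\omega_iy_j=z_{ij}\gamma$, and onto since $y_l=y_jz_{il}/z_{ij}$ and $\omega_k=\omega_iz_{kj}/z_{ij}$. The right side is free over $P_0[z_{ij}^{-1}]$ on $\{y^m\}_{m\ge0}\cup\{\omega^m\}_{m\ge1}$. The images of these elements are nonzero elements of distinct degrees in a domain, so the map is injective.
\end{proof}

Now let $r=2$ and $z=(z_{ij})$. Then $P_0=\mathbf k[z_{ij}]/(\det z)$: the determinant is an irreducible quadric vanishing in $P_0$, and $z_{11},z_{12},z_{21}$ are algebraically independent in $P$. So $\operatorname{Spec}P_0$ is the variety $D$ of singular $2\times2$ matrices, which is smooth away from $0$ since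
\begin{equation}\label{eq:ddet}
d\det=z_{22}\,dz_{11}+z_{11}\,dz_{22}-z_{21}\,dz_{12}-z_{12}\,dz_{21}.
\end{equation}
By Lemma~\ref{lem:charts}(c), the points of $\operatorname{Spec}\Gamma$ with $y=\omega=0$ are the $z\in D$ with $\gamma(z)=0$ or $z=0$. We call the point $y=\omega=z=0$ the \emph{origin}.

\begin{corollary}\label{cor:sing}
Let $r=2$, and lift $\gamma$ to a polynomial in the four variables $z_{ij}$. A point of $\operatorname{Spec}P\langle\gamma\rangle$ other than the origin is singular if and only if $y=\omega=0$, $\gamma(z)=0$, and $d\gamma$ is a multiple of $d\det$ at $z$.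
\end{corollary}

\begin{proof}
By (a) and (b), points with some $y_j\ne0$ or some $\omega_i\ne0$ are regular. At any other point some $z_{ij}\ne0$ and $\gamma(z)=0$. By (d), near it $\operatorname{Spec}\Gamma$ is the hypersurface $f=\omega y-z_{ij}\gamma=0$ in the smooth variety $(D\setminus0)\times\mathbb A^2$, so the point is singular if and only if $df=0$ there. At $y=\omega=\gamma=0$ we have $df=-z_{ij}\,d(\gamma|_D)$, and the cotangent space of $D$ at $z$ is that of $\mathbb A^4$ modulo $d\det$.
\end{proof}

\section{The counterexample satisfies the hypotheses}\label{sec:hyp}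

From now until the end of Section~\ref{sec:sing}, $r=2$ and
\[b=u_1^p\partial_2^p=N_{12}\in R_0,\qquad g=\theta^2-b,\qquad A=A(g)=\mathbf k\langle\partial_j,\ u_i\partial_j,\ u_i(E^2-b)\rangle .\]
Remark~\ref{rem:choices} explains why $g$ is taken quadratic.

\subsection{The filtration and the associated graded algebra}

The two terms of $E$ should have equal weight and $b$ should have smaller weight than $E^2$. Give $u_1,\partial_2$ weight $1$ and $u_2,\partial_1$ weight $p$: then $E$ has weight $p+1$ and $b$ has weight $2p<2(p+1)$. Let $F_lW$ be the span of the $u^\alpha\partial^\beta$ of weight at most $l$, and $F_lA=A\cap F_lW$; so $F_{-1}A=0$ and $F_0A=\mathbf k$. In the normal ordering formula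
\[\partial^\beta u^\alpha=\sum_\eta\eta!\binom\alpha\eta\binom\beta\eta u^{\alpha-\eta}\partial^{\beta-\eta}\]
the term $\eta$ has weight lower by $|\eta|(p+1)$ than the term $\eta=0$. Hence $\operatorname{Gr}W=S:=\mathbf k[u_1,u_2,v_1,v_2]$, where $v_j$ is the symbol of $\partial_j$; commutators lower the weight by at least $p+1$; and the terms with $|\eta|=1$ give the standard bracket on $S$, with $\{v_i,u_j\}=\delta_{ij}$ and $\{u_i,u_j\}=\{v_i,v_j\}=0$. In particular $g(E)\neq0$, as its symbol is $\varepsilon^2$, where $\varepsilon=u_1v_1+u_2v_2$ is the symbol of $E$. We use the word \emph{weight} for the grading of $S$ coming from the filtration and \emph{degree} for the grading $S=\bigoplus S_m$ with $\deg u_i=1$, $\deg v_j=-1$.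

\begin{proposition}\label{prop:gr}
We have $d=p+1$ for $A$, and $B:=\operatorname{Gr}A=S\langle\varepsilon^2\rangle=\mathbf k[v_j,n_{ij},w_i]$ with $n_{ij}=u_iv_j$, $w_i=u_i\varepsilon^2$ and the bracket restricted from $S$. So \textup{(H1)} holds and $\dim Y=4$.
\end{proposition}

\begin{proof}
In $[\partial_1,u_1\partial_1]=\partial_1$ the weights are $p$, $p+1$ and $p$, so the drop is exactly $p+1$. Each $F_lW$ is spanned by monomials, so it is graded by degree, and $\operatorname{Gr}A$ is the sum of the associated graded spaces of the components in Lemma~\ref{lem:grading}. The symbols of elements of $W_m$ span $S_m$. Each $g(E+i)$ has symbol $\varepsilon^2$, and symbols are multiplicative because $S$ is a domain; so the symbols of elements of $W_mg_m$ span $\varepsilon^{2m}S_m$.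
\end{proof}

\subsection{The center and $p$-th powers}

From $\prod_{i\in\mathbb F_p}(t+i)=t^p-t$ we obtain in $\mathbf k[\theta,\tau]$
\[\prod_{i\in\mathbb F_p}\big((\theta+i)^2-\tau^2\big)=\big((\theta-\tau)^p-(\theta-\tau)\big)\big((\theta+\tau)^p-(\theta+\tau)\big)=(\theta^p-\theta)^2-(\tau^p-\tau)^2 .\]
As $p$ is odd, this is an identity between polynomials in $\theta$ and $\tau^2$. Substituting $\theta=E$, $\tau^2=b$ and using \eqref{eq:e},
\begin{equation}\label{eq:G}
G=e^2-\psi(b),\qquad\psi(b)=b^p-2b^{(p+1)/2}+b=b\,\big(1-b^{(p-1)/2}\big)^2,
\end{equation}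
where $e=N_{11}+N_{22}$ and $b=N_{12}$. By Lemma~\ref{lem:center}, $Z=R\langle G\rangle$. Compare this with $B^p=R'\langle\varepsilon^{2p}\rangle$, where $R'=\mathbf k[u_i^p,v_j^p]$: the center is obtained from $B^p$ by deforming $\gamma=e^2$ to $\gamma=e^2-\psi(b)$.

The product $G$ of the $g(E+i)$ has symbol $\varepsilon^{2p}$. Hence $V_j,N_{ij},\Omega_i$ have symbols $v_j^p,n_{ij}^p,w_i^p$. These generate $B^p$, so (H2) holds.

\subsection{Three symplectic leaves}

From the standard bracket we get $\{\varepsilon,u_k\}=u_k$, $\{\varepsilon,v_k\}=-v_k$, $\{\varepsilon,n_{ij}\}=0$, and then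
\begin{equation}\label{eq:brackets}
\begin{gathered}
\{n_{ij},n_{kl}\}=\delta_{jk}n_{il}-\delta_{il}n_{kj},\qquad\{n_{ij},v_k\}=-\delta_{ik}v_j,\qquad\{n_{ij},w_k\}=\delta_{jk}w_i,\\
\{v_i,v_j\}=0,\qquad\{w_i,w_j\}=2\varepsilon^3u_iu_j-2\varepsilon^3u_ju_i=0,\qquad\{v_j,w_i\}=\delta_{ij}\varepsilon^2+2\varepsilon n_{ij}.
\end{gathered}
\end{equation}
By Lemma~\ref{lem:charts}(c), the closed set $v=w=0$ consists of the matrices $n=(n_{ij})\in D$ with $\varepsilon=0$ or $n=0$. Since $\varepsilon=\operatorname{tr}n$, it is the nilpotent cone
\[\mathcal N=\{n\in\mathfrak{gl}_2:\operatorname{tr}n=\det n=0\}.\]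

\begin{proposition}\label{prop:leaves}
$Y=(Y\setminus\mathcal N)\sqcup(\mathcal N\setminus0)\sqcup\{0\}$ is a decomposition into symplectic leaves. So \textup{(H3)} holds.
\end{proposition}

\begin{proof}
The open set $Y\setminus\mathcal N$ is irreducible and is covered by the charts (a) and (b) of Lemma~\ref{lem:charts}, which are open subsets of $\mathbb A^4$. On a chart (a) the coordinates are $u,v$, and $H_{v_i}=\partial/\partial u_i$, $H_{u_i}=-\partial/\partial v_i$ span the tangent space. On a chart (b) the coordinates are $\tilde u_i=w_i$, $\tilde v_j=v_j\varepsilon^{-2}$, and the bracket is again standard: $\{\tilde u_i,\tilde u_k\}=0$ by \eqref{eq:brackets}, and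
\[\{\tilde v_j,\tilde v_l\}=v_j\varepsilon^{-2}\cdot2\varepsilon^{-3}v_l-v_l\varepsilon^{-2}\cdot2\varepsilon^{-3}v_j=0,\qquad\{\tilde v_j,\tilde u_i\}=\delta_{ij}+2\varepsilon^{-1}u_iv_j-2\varepsilon^{-1}u_iv_j=\delta_{ij}.\]
So $\mathcal H_x=T_xY$ on $Y\setminus\mathcal N$.

At $x=n\in\mathcal N$ we have $v=w=\varepsilon=0$, so by \eqref{eq:brackets} all brackets of generators vanish at $x$ except possibly the $\{n_{ij},n_{kl}\}$. For a matrix $c$, the vector $H_{\sum c_{ij}n_{ij}}(x)$ has $n_{kl}$-coordinate $\sum_ic_{ik}n_{il}-\sum_jc_{lj}n_{kj}$, the $(k,l)$ entry of $[c^T,n]$. Thus $\mathcal H_x=[\mathfrak{gl}_2,n]$. This is $0$ for $n=0$. For $n\ne0$ the centralizer of $n$ is spanned by $1$ and $n$, so $\dim\mathcal H_x=2$. On traceless matrices $\det n=-\frac12\operatorname{tr}n^2=-(n_{11}^2+n_{12}n_{21})$, an irreducible quadric, with differential $m\mapsto-\operatorname{tr}(nm)$. For $p>2$ the trace form on $\mathfrak{sl}_2$ is nondegenerate, so this differential is nonzero for $n\neq0$. Hence $\mathcal N\setminus0$ is irreducible and smooth of dimension $2$ with tangent space $\{m:\operatorname{tr}m=\operatorname{tr}(nm)=0\}$.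 This space contains $[\mathfrak{gl}_2,n]$, so the two are equal.
\end{proof}

\subsection{The Cohen--Macaulay property}

The charts of Lemma~\ref{lem:charts} are smooth or hypersurfaces in smooth varieties, and they cover everything but the origin. The difficulty sits at the origin, where $Y$ has embedding dimension $8$. We cut by $\varepsilon$; the quotient breaks into two toric pieces glued along a third.

Recall that a finite module $M$ over a noetherian local ring $O$ has depth at most $\dim O$ and is \emph{maximal Cohen--Macaulay} if equality holds; $O$ is Cohen--Macaulay if this holds for $M=O$. If $t$ in the maximal ideal is a nonzerodivisor on $M$, then $\operatorname{depth}M/tM=\operatorname{depth}M-1$. The depth lemma says that $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$ for an exact sequence $0\to M'\to M\to M''\to0$. A semigroup $\Delta\subset\mathbb Z_{\ge0}^t$ is \emph{normal} if every $\delta$ in the group generated by $\Delta$ with $k\delta\in\Delta$ for some $k\ge1$ lies in $\Delta$. By Hochster's theorem \cite{Hoc}, the semigroup ring over a field of a normal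 finitely generated semigroup of monomials is Cohen--Macaulay.

\begin{proposition}\label{prop:cm}
$B$ is Cohen--Macaulay; more precisely, it is a finite free module over a polynomial subring. So \textup{(H4)} holds.
\end{proposition}

\begin{proof}
The weight grading of $B$ is nonnegative with weight-zero part $\mathbf k$; let $\mathfrak n$ be the ideal of elements of positive weight. Choose a Noether normalization $\mathbf k[t_1,\dots,t_4]\subset B$ with $t_a$ homogeneous of positive weight. If $B_{\mathfrak n}$ is Cohen--Macaulay, the system of parameters $t_1,\dots,t_4$ is a regular sequence, so the graded module $B$ is free over $\mathbf k[t_1,\dots,t_4]$, and $B$ is Cohen--Macaulay at every point. As $\varepsilon\in\mathfrak n$ is a nonzerodivisor, it suffices to show that $Q=B/\varepsilon B$ has depth at least $3$ at $\mathfrak n$.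

Let $C=S/\varepsilon S$, graded by degree. For $m\le0$ we have $Q_m=C_m$, and for $m>0$ division by $\varepsilon^{2m}$ identifies $Q_m=\varepsilon^{2m}S_m/\varepsilon^{2m+1}S_m$ with $C_m$. Under these identifications, products of two elements of degrees $\ge0$, or of two elements of degrees $\le0$, are as in $C$. For $m,l>0$ we have $Q_mQ_{-l}=0$: if $m\le l$, then $\varepsilon^{2m}S_mS_{-l}\subset\varepsilon S_{m-l}=\varepsilon B_{m-l}$, and if $m>l$, then $\varepsilon^{2m}S_mS_{-l}\subset\varepsilon^{2l}\varepsilon^{2(m-l)}S_{m-l}\subset\varepsilon B_{m-l}$. So $Q_{>0}$ and $Q_{<0}$ are ideals with zero intersection, $Q/Q_{<0}\cong C_{\ge0}$ and $Q/Q_{>0}\cong C_{\le0}$ as rings, and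
\[0\to Q\to C_{\ge0}\oplus C_{\le0}\to C_0\to0,\]
with second map $(a,a')\mapsto a_0-a'_0$, is an exact sequence of $Q$-modules.

The map $u_1\mapsto\alpha_1\beta_1$, $u_2\mapsto\alpha_2\beta_1$, $v_1\mapsto-\alpha_2\beta_2$, $v_2\mapsto\alpha_1\beta_2$ from $S$ to $\mathbf k[\alpha_1,\alpha_2,\beta_1,\beta_2]$ kills $\varepsilon$. Its image is spanned by the monomials $\alpha_1^{a_1}\alpha_2^{a_2}\beta_1^{c_1}\beta_2^{c_2}$ with $a_1+a_2=c_1+c_2$, and is a domain of dimension $3$. The quadric $\varepsilon$ is irreducible, so $C$ is also a domain of dimension $3$, and the image is $C$, with degree $c_1-c_2$. Hence $C_{\ge0}$, $C_{\le0}$, $C_0$ are the rings of the semigroups of $(a_1,a_2,c_1,c_2)\in\mathbb Z_{\ge0}^4$ with $a_1+a_2=c_1+c_2$ and $c_1\ge c_2$, $c_1\le c_2$, $c_1=c_2$ respectively. These semigroups are finitely generated, because their rings are quotients of $Q$, and normal, because they are cut out of $\mathbb Z^4$ by homogeneous linear equations and inequalities. Their ranks are $3,3,2$; for instance $(1,0,1,0)$, $(0,1,1,0)$, $(2,0,1,1)$ are independent in the first, and $(2,0,1,1)$, $(1,1,1,1)$ in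 the third. So the three rings are Cohen--Macaulay domains of dimensions $3,3,2$, and these are their depths at the image of $\mathfrak n$. The depth lemma gives $\operatorname{depth}Q_{\mathfrak n}\ge\min(3,2+1)=3$.
\end{proof}

\section{The singular locus of the center}\label{sec:sing}

In the $W$-module $\mathbf k[u_1,u_2]$ the element $1$ is killed by $\partial_j$, by $u_i\partial_j$, and by $u_i(E^2-b)$, since $E1=0$ and $b1=0$. So $\mathbf k\cdot1$ is a one-dimensional $A$-module. The elements $V_j$, $N_{ij}$ act on it by zero, hence so do $G=e^2-\psi(b)$ and $\Omega_i=U_iG$. Its central character $\chi_0$ is therefore the origin $V=\Omega=N=0$ of $X=\operatorname{Spec}R\langle G\rangle$, and $i(\chi_0)=0$.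

In characteristic $p$ we have $\psi'(b)=1-b^{(p-1)/2}$. Let $X'=\{\psi'(b)\ne0\}$, an open neighborhood of $\chi_0$ in the irreducible fourfold $X$. Let $E_{21}$ be the matrix unit.

\begin{proposition}\label{prop:line}
The set $\Lambda=\{V=\Omega=0,\ N=tE_{21}:t\in\mathbf k\}$ is a closed subvariety of $X$ isomorphic to $\mathbb A^1$ and contained in $X'$, and it is the singular locus of $X'$.
\end{proposition}

\begin{proof}
The map $R_0=\mathbf k[N_{ij}]/(\det N)\to\mathbf k[t]$ with $N_{21}\mapsto t$ and the other $N_{kl}\mapsto0$ kills $e$ and $b$, hence $G$. By Lemma~\ref{lem:charts}(c) it induces a surjection $Z\to\mathbf k[t]$, which identifies $\mathbb A^1$ with the closed subvariety $\Lambda$. On $\Lambda$ we have $b=0$ and $\psi'(b)=1$, so $\Lambda\subset X'$.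

By Corollary~\ref{cor:sing}, a point of $X'$ other than $\chi_0$ is singular if and only if $V=\Omega=0$, $G=0$ and $dG=2e\,(dN_{11}+dN_{22})-\psi'(b)\,dN_{12}$ equals $\mu\,d\det$ for some $\mu\in\mathbf k$. By \eqref{eq:ddet} the last condition reads
\begin{equation}\label{eq:lagrange}
2e=\mu N_{22},\qquad2e=\mu N_{11},\qquad\psi'(b)=\mu N_{21},\qquad0=\mu N_{12}.
\end{equation}
On $X'$ the third equation gives $\mu\ne0$, so $N_{12}=0$ and $N_{11}=N_{22}$. Then $0=\det N=N_{11}^2$, and $N=tE_{21}$. Conversely, at $N=tE_{21}$ with $t\ne0$ we have $e=b=G=0$, and \eqref{eq:lagrange} holds with $\mu=t^{-1}$. So the singular points of $X'\setminus\{\chi_0\}$ form $\Lambda\setminus\{\chi_0\}$, and $\chi_0$ is singular because the singular locus is closed.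
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Section~\ref{sec:hyp} shows that $A$ satisfies (H1)--(H4) with $\dim Y=4$. By Proposition~\ref{prop:line}, $X_1\cap X'=\Lambda$ is smooth of dimension $1$, so $X_2\cap X'=\emptyset$, $\chi_0\in X_1\setminus X_2$ and $s(\chi_0)=1$. Thus $i(\chi_0)=0<\frac12=\frac12s(\chi_0)$.
\end{proof}

\begin{remark}\label{rem:choices}
Corollary~\ref{cor:sing} shows what each choice contributes.

(1) \emph{A constant parameter does not work.} For $g=\theta^2-\lambda$ with $\lambda\in\mathbf k$ we get $G=e^2-\psi(\lambda)$. If $\psi(\lambda)=0$, then $dG=0$ wherever $G=0$, so $X_1$ is the whole cone of nilpotent matrices $N$, $X_2$ is its vertex, and $s=0$ at the origin. If $\psi(\lambda)\ne0$, then $e\ne0$ on $G=0$, and $2e\,(dN_{11}+dN_{22})=\mu\,d\det$ forces $N$ to be the nonzero scalar matrix $2e/\mu$, which is not in $D$. At the origin $\Omega_iV_j=N_{ij}G$ with $G\ne0$ puts $N_{ij}$ in the square of the maximal ideal, so the cotangent space has dimension at most $4$. Thus $X$ is smooth. This is the dichotomy of Example~\ref{ex:sl2}.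

(2) \emph{A linear $g$ does not work.} For $g=\theta-b$ we get $G=e-b^p+b$, and $dN_{11}+dN_{22}+dN_{12}=\mu\,d\det$ forces $N_{12}=0$, $N_{11}=N_{22}=\mu^{-1}$, so $\det N\ne0$. Then $X$ has at most one singular point.

(3) \emph{The restriction to $X'$ matters.} Where $b^{(p-1)/2}=1$ both $\psi(b)$ and $\psi'(b)$ vanish by \eqref{eq:G}, so the points with $V=\Omega=0$, $e=0$ and such $b$ are further singular points of $X$.
\end{remark}

\section{The locus of small modules}\label{sec:generic}

In this section $A$ is as in Theorem~\ref{thm:generic}, and $B=\operatorname{Gr}A$. The Hamiltonian derivations live on $B$, while the number to be controlled is the dimension of a matrix algebra $\operatorname{End}M$, a quotient of $A$. The Rees algebra joins the two: we degenerate $\operatorname{End}M$ to a commutative algebra of the same dimension supported at one point $x\in Y$, on which the $H_f$ act. For a single module we cannot choose $x$, and the bracket may vanish there. For a family of modules over a subvariety $\Sigma\subset X$, the point $x$ ranges over a subset of $Y$ of dimension $\dim\Sigma$, which is not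 contained in $Y_{\le2j}$ if $\dim\Sigma>\dim Y_{\le 2j}$. This is why the bound is generic.

\subsection{Rees algebras}

Let $h$ be a central variable, $A_h=\bigoplus_lF_lh^l\subset A[h]$ and $Z_h=\bigoplus_l(F_l\cap Z)h^l$. Then $A_h/hA_h=B$, $Z_h/hZ_h=\operatorname{Gr}Z$, $A_h[h^{-1}]=A[h,h^{-1}]$ and $Z_h[h^{-1}]=Z[h,h^{-1}]$.

\begin{lemma}\label{lem:rees}
\begin{itemize}
\item[(a)] $Z_h$ is a finitely generated algebra and $A_h$ is a finite $Z_h$-module; likewise $Z$ is finitely generated and $A$ is a finite $Z$-module.
\item[(b)] The map $Y\to\operatorname{Spec}\operatorname{Gr}Z$ is finite and a homeomorphism.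
\item[(c)] Let $I\subset Z$ be a prime ideal and $T$ the image of $Z_h$ in $(Z/I)[h]$. Then $T$ is a finitely generated domain with $T[h^{-1}]=(Z/I)[h,h^{-1}]$, and $T/hT$ is a nonzero quotient of $\operatorname{Gr}Z$ of dimension $\dim Z/I$.
\item[(d)] If $A$ is not commutative and $a\in A_h$, then $h^{-d}\operatorname{ad}a$ preserves $A_h$ and induces $H_f$ on $B$, where $f=a\bmod h$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The algebra $B^p$ is finitely generated, and $B$ is spanned over it by the monomials with exponents below $p$ in the generators. By (H2), $\operatorname{Gr}Z$ is a $B^p$-submodule of $B$, so it is finite over $B^p$ and finitely generated, and $B$ is finite over $\operatorname{Gr}Z$. Lift homogeneous module generators of $B$ to homogeneous elements $a_1,\dots,a_\nu\in A_h$. An element of $F_lh^l$ agrees with an element of $\sum Z_ha_k$ modulo $F_{l-1}h^l=h\cdot F_{l-1}h^{l-1}$. Since $F_{-1}=0$, induction on $l$ gives $A_h=\sum Z_ha_k$. The same induction shows that $Z_h$ is generated by $h$ and lifts of homogeneous algebra generators of $\operatorname{Gr}Z$. Setting $h=1$ gives the statements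 for $Z$ and $A$.

(b) A finite injective ring map gives a closed surjection on spectra. It is injective here, because $f\in\mathfrak q$ if and only if $f^p\in\mathfrak q\cap\operatorname{Gr}Z$ for a prime $\mathfrak q$ of $B$.

(c) Every element of $Z$ lies in some $F_l$, which gives the formula for $T[h^{-1}]$; so $\dim T=\dim Z/I+1$. The element $h\ne0$ has degree $1$ in a nonnegatively graded ring, so it is not a unit. By Krull's principal ideal theorem, the zero set of a nonzero nonunit in a finitely generated domain has codimension one.

(d) We have $[F_kh^k,F_lh^l]\subset F_{k+l-d}h^{k+l}=h^d\cdot F_{k+l-d}h^{k+l-d}$, and the class modulo $h$ is the bracket by definition.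
\end{proof}

\subsection{Derivations and divisibility}

The algebra $\kappa[t]/(t^m)$ has a derivation $D$ with $Dt=1$ only if $0=D(t^m)=mt^{m-1}$, that is, only if $p$ divides $m$. The next lemma is the version with several variables.

\begin{lemma}\label{lem:div}
Let $\kappa$ be a field of characteristic $p$ and $C$ a finite-dimensional commutative local $\kappa$-algebra with residue field $\kappa$. Let $D_1,\dots,D_r$ be $\kappa$-derivations of $C$ and $\varphi_1,\dots,\varphi_r\in\mathfrak m_C$ with $\varphi_l^p=0$ and $\det(D_k\varphi_l)\notin\mathfrak m_C$. Then $p^r$ divides $\dim_\kappa C$.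
\end{lemma}

\begin{proof}
The matrix $(D_k\varphi_l)$ is invertible over $C$; replacing the $D_k$ by $C$-linear combinations, we may assume $D_k\varphi_l=\delta_{kl}$. Let $J=(\varphi_1,\dots,\varphi_r)C$, a nilpotent ideal, and let $\mathcal E$ be a $\kappa$-subspace with $C=\mathcal E\oplus J$. We show that $C=\bigoplus_\beta\varphi^\beta\mathcal E$ with $\varphi^\beta\mathcal E\cong\mathcal E$, where $0\le\beta_l<p$; then $\dim C=p^r\dim\mathcal E$. Substituting $C=\mathcal E+\sum\varphi_lC$ into itself repeatedly shows that the $\varphi^\beta\mathcal E$ span $C$. Suppose $\sum_\beta\varphi^\beta c_\beta=0$ with $c_\beta\in\mathcal E$ not all zero. Choose $\alpha$ with $c_\alpha\ne0$ and $|\alpha|$ minimal, and apply $D_1^{\alpha_1}\cdots D_r^{\alpha_r}$. By the Leibniz rule, $\varphi^\beta c_\beta$ yields a sum of multiples of $\varphi^{\beta-\eta}$ with $\eta\le\alpha$, $\eta\le\beta$, where $\eta$ counts the derivations that fall on $\varphi^\beta$. Such a term lies in $J$ unless $\eta=\beta$. Then $\beta\le\alpha$ and $|\beta|\ge|\alpha|$ give $\beta=\alpha$, all derivations fall on $\varphi^\alpha$, and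 the term is $\alpha!\,c_\alpha$. So $\alpha!\,c_\alpha\in J\cap\mathcal E=0$. As $\alpha_l<p$, this gives $c_\alpha=0$, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:generic}}

Let $\mathcal S=\{\chi:i(\chi)\le j\}$, the set of $\chi$ over which some simple module has dimension not divisible by $p^{j+1}$.

\emph{Step 1: a generic module.} Let $A=\sum_{k=1}^\nu Za_k$. For $m\ge1$ the functor sending a commutative $Z$-algebra $Q$ to the set of $Z$-algebra maps $A\to\mathrm{Mat}_m(Q)$ is represented by an affine $Z$-scheme $\mathcal R_m$ of finite type: the coordinates are the entries of the images of the $a_k$, subject to the $Z$-linear relations, the multiplication table and the unit. Its closed points over $\chi$ are the $A_\chi$-module structures on $\mathbf k^m$. A simple $A_\chi$-module is a quotient of $A_\chi$, so it has dimension at most $\nu$; and a module of dimension not divisible by $p^{j+1}$ has a composition factor with the same property. Hence $\mathcal S$ is the union of the images of the $\mathcal R_m$ with $m\le\nu$, $p^{j+1}\nmid m$, and it is constructible by Chevalley's theorem.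

Assume $\mathcal S\ne\emptyset$ and let $\Sigma$ be a component of $\overline{\mathcal S}$ of maximal dimension, with prime ideal $I\subset Z$ and function field $K$. Then $\Sigma$ is a component of the closure of the image of one of these $\mathcal R_m$, and a constructible set contains the generic points of the components of its closure. So the fiber of $\mathcal R_m$ over the generic point of $\Sigma$ is nonempty and has a point over $\bar K$, which is an $m$-dimensional module over $A\otimes_Z\bar K$. Pass to a composition factor of dimension not divisible by $p^{j+1}$, call this dimension $m$ again, and let $K_1$ be a finite extension of $K$ containing the matrix entries of the $a_k$. We obtain $\rho\colon A\to\mathrm{Mat}_m(K_1)$ with $Z$ acting through $Z\to K$, with $p^{j+1}\nmid m$, and with $K_1\rho(A)=\mathrm{Mat}_m(K_1)$ by Burnside's theorem over $\bar K$.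

\emph{Step 2: the point $x$ and a valuation.} Suppose $\dim\Sigma>\dim Y_{\le2j}$, and let $T$ be as in Lemma~\ref{lem:rees}(c). By parts (b) and (c) of that lemma there is a closed point $x'$ of $\operatorname{Spec}T/hT\subset\operatorname{Spec}\operatorname{Gr}Z$ whose preimage $x\in Y$ is not in $Y_{\le2j}$. As $\dim\mathcal H_x$ is even, $\dim\mathcal H_x\ge2j+2$. In particular the bracket is nonzero, so $A$ is not commutative and $d$ is defined.

To reduce $\rho$ at $x'$ without changing dimensions we need a lattice that is free, hence a discrete valuation ring. A noetherian local domain that is not a field is dominated by a discrete valuation ring of any given finitely generated extension of its fraction field \cite{EGA}. The local ring of $T$ at $x'$ has $h\neq0$ in its maximal ideal and has fraction field $K(h)$. So there is a discrete valuation ring $O$ with fraction field $K'=K_1(h)$ dominating it. Let $\tau$ be a uniformizer and $\kappa\supset\mathbf k$ the residue field. The map $Z_h\to T\to O\to\kappa$ is evaluation at $x'$, with values in $\mathbf k$; it sends $h$ to $0$.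

\emph{Step 3: the degeneration.} Extend $\rho$ to $A[h]\to\mathrm{Mat}_m(K')$ by $h\mapsto h$, and let $\mathcal A=O\rho(A_h)$, an $O$-subalgebra. Since $A_h$ is finite over $Z_h$, which acts through $T\subset O$, the $O$-module $\mathcal A$ is finitely generated and torsion free, hence free. It spans $\mathrm{Mat}_m(K')$, because $h$ is invertible in $K'$ and $K_1\rho(A)=\mathrm{Mat}_m(K_1)$. So $C=\mathcal A/\tau\mathcal A$ has dimension $m^2$ over $\kappa$. It is a quotient of
\[A_h\otimes_{Z_h}\kappa=(B/\mathfrak m_{x'}B)\otimes_{\mathbf k}\kappa,\]
hence commutative. For $\varphi\in\mathfrak m_x$, (H2) gives $\varphi^p\in\mathfrak m_x\cap\operatorname{Gr}Z=\mathfrak m_{x'}$, so the image of $\varphi$ in $C$ has $p$-th power zero. Since $B=\mathbf k\oplus\mathfrak m_x$, the algebra $C$ is local with residue field $\kappa$, and an element $f\in B$ has residue $f(x)$.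

For $a\in A_h$ the $K'$-linear derivation $h^{-d}\operatorname{ad}\rho(a)$ of $\mathrm{Mat}_m(K')$ sends $\rho(a')$ to $\rho(h^{-d}[a,a'])$. By Lemma~\ref{lem:rees}(d) it preserves $\rho(A_h)$, hence $\mathcal A$ and $\tau\mathcal A$, and the induced $\kappa$-derivation of $C$ sends the image of $f'\in B$ to the image of $\{f,f'\}$, where $f=a\bmod h$. Choose $f_1,\dots,f_{2j+2}\in B$ with $H_{f_k}(x)$ linearly independent in $(\mathfrak m_x/\mathfrak m_x^2)^*$, and then $\varphi_1,\dots,\varphi_{2j+2}\in\mathfrak m_x$ with $\det(\{f_k,\varphi_l\}(x))\ne0$. Lemma~\ref{lem:div} gives $p^{2j+2}\mid m^2$, so $p^{j+1}\mid m$, a contradiction. Thus $\dim\mathcal S\le\dim Y_{\le2j}$.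

\emph{Step 4: leaves.} Under (H3), $\dim\mathcal H_x$ is the dimension of the leaf through $x$, so $Y_{\le2j}$ is a finite union of leaves of dimension at most $2j$. For $s\ge1$ the condition $i<\frac12s$ means $i\le j:=\lceil s/2\rceil-1$, and $2j$ equals $s-1$ for $s$ odd and $s-2$ for $s$ even. For $s=0$ the set in question is empty. \qed

\begin{remark}
Hypothesis (H3) enters only in Step 4, and it cannot be dropped there: $A=\mathbf k[t]$ with its grading satisfies (H1), (H2) and (H4), has zero bracket, and has $i=0$, $s=1$ at every point.
\end{remark}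

\section{Regular points and small dimension}\label{sec:regular}

We prove Theorem~\ref{thm:regular}, keeping the notation of Section~\ref{sec:generic}. Since $Y$ is irreducible by (H1), one leaf $L$ is dense, and being locally closed it is open. Leaves have even dimension, so $\dim Y=2n$ and $\dim(Y\setminus L)\le2n-2$. If $n=0$, then $B=\mathbf k=A$, and $i=s=0$ at the only point of $X$. Let $n\ge1$. As $B$ is a domain, so are $A$, $A_h$, $Z$, $Z_h$ and $\operatorname{Gr}Z$. Lemma~\ref{lem:rees}(b),(c) with $I=0$ gives $\dim X=2n$ and $\dim Z_h=2n+1$.

\subsection{Part (a)}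

By Theorem~\ref{thm:generic} the set $\{i\le n-1\}$ has codimension at least $2$ in $X$. The plan is to show that $A_\chi$ is a matrix algebra outside this set, and that near a regular point the failure to be a matrix algebra is the vanishing of one function, which cannot happen in codimension $2$. The second claim needs $A$ to be locally free over $Z$, and this is where (H4) is used.

\emph{The rank.} Let $\varrho$ be the rank of $A$ over $Z$; it equals the rank of $A_h$ over $Z_h$, as one sees after inverting $h$. The ideal $hZ_h$ is prime because $\operatorname{Gr}Z$ is a domain, and the localization of $Z_h$ at it is a noetherian local domain with nonzero principal maximal ideal, that is, a discrete valuation ring. The torsion-free module $A_h$ becomes free of rank $\varrho$ over it. Reducing modulo $h$ shows that $B$ has rank $\varrho$ over $\operatorname{Gr}Z$. A field $K_0$ finitely generated of transcendence degree $2n$ over the perfect field $\mathbf k$ has $[K_0:K_0^p]=p^{2n}$. Taking $K_0=\operatorname{Frac}B$ and using (H2), we get $\varrho\le p^{2n}$.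

\emph{$A$ is a maximal Cohen--Macaulay $Z$-module.} Let $x'$ be a closed point of $\{h=0\}=\operatorname{Spec}\operatorname{Gr}Z\subset\operatorname{Spec}Z_h$ and $x\in Y$ the only point over it. The localization of $A_h/hA_h=B$ at $x'$ is the local ring $B_{\mathfrak m_x}$, of depth $2n$ by (H4); its depth over $(\operatorname{Gr}Z)_{x'}$ is the same, as $\mathfrak m_{x'}$ generates an $\mathfrak m_x$-primary ideal. Since $h$ is a nonzerodivisor on $A_h$, the module $A_h$ has depth $2n+1$ at $x'$. Let $\Xi$ be the set of closed points of $\operatorname{Spec}Z_h$ where $A_h$ is not maximal Cohen--Macaulay. It is closed: if $\Pi\subset Z_h$ is a Noether normalization, $\Xi$ is the union of the supports of the finite $Z_h$-modules $\operatorname{Ext}^k_\Pi(A_h,\Pi)$, $k>0$. It is stable under the action of $\mathbb G_m$ defined by the grading, since $A_h$ is a graded module. As the grading is nonnegative, the orbit $\lambda\mapsto(z\mapsto\sum_l\lambda^l\xi(z_l))$ of a character $\xi$ of $Z_h$ extends to $\lambda=0$, and the limit kills $h$. So a nonempty $\Xi$ would meet $\{h=0\}$; hence $\Xi=\emptyset$. At the point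 $(\chi,1)$ of $\operatorname{Spec}Z[h,h^{-1}]$ the module $A[h,h^{-1}]$ has depth $2n+1$, and dividing by the nonzerodivisor $h-1$ shows that $A$ has depth $2n$ at $\chi$.

\emph{The determinant.} Let $\chi$ be a regular point with maximal ideal $\mathfrak m$. Over the regular local ring $Z_{\mathfrak m}$ every finite module has finite projective dimension, and the Auslander--Buchsbaum formula $\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}Z_{\mathfrak m}$ shows that $A_{\mathfrak m}$ is free. Choose $f\in Z\setminus\mathfrak m$ with $A_f$ free of rank $\varrho$ over $Z_f$, and let $U=\operatorname{Spec}Z_f$. For $\chi'\in U$ we have $\dim A_{\chi'}=\varrho$. If $i(\chi')\ge n$, a simple module has dimension $m\ge p^n$ and $A_{\chi'}$ maps onto $\mathrm{Mat}_m(\mathbf k)$, so $p^{2n}\le m^2\le\varrho\le p^{2n}$ and $A_{\chi'}\cong\mathrm{Mat}_{p^n}(\mathbf k)$. Such $\chi'$ exist because $\dim U=2n$; so $\varrho=p^{2n}$. Consider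
\[A_f\otimes_{Z_f}A_f^{\mathrm{op}}\to\operatorname{End}_{Z_f}(A_f),\qquad a\otimes a'\mapsto(c\mapsto aca'),\]
a map of free modules of rank $\varrho^2$, with determinant $\delta\in Z_f$ in chosen bases. At $\chi'$ it specializes to the same map for $A_{\chi'}$, which is bijective for a matrix algebra. So the zero set of $\delta$ lies in $\{i\le n-1\}$ and has dimension at most $2n-2$. By Krull's theorem $\delta$ is a unit. Hence $A_\chi\otimes A_\chi^{\mathrm{op}}\to\operatorname{End}_{\mathbf k}(A_\chi)$ is onto, so $A_\chi$ has no proper nonzero two-sided ideal. A simple algebra of dimension $p^{2n}$ over $\mathbf k$ is $\mathrm{Mat}_{p^n}(\mathbf k)$. Thus $i(\chi)=n$, and $s(\chi)=\dim X=2n$.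

\subsection{Parts (b) and (c)}

We identify the special fiber $\operatorname{Spec}\operatorname{Gr}Z$ with $Y$ as a scheme and use that singularities can only grow under degeneration.

The singular locus of $Y$ lies in $Y\setminus L$, of codimension at least $2$. By Serre's criterion a Cohen--Macaulay domain that is regular in codimension one is normal; so $B$ is normal by (H4). Let $f\in\operatorname{Gr}Z$. Its homogeneous components are symbols of central elements, so $\{f,-\}=0$. At $x\in L$ the form $\{\,,\}(x)$ on $\mathfrak m_x/\mathfrak m_x^2$ has rank $\dim T_xY$, so it is nondegenerate and $df(x)=0$. As $L$ is smooth, $df=0$ on $L$, hence in $\Omega_{K_0/\mathbf k}$. The kernel of $d$ on $K_0$ is $K_0^p$: for a separating transcendence basis $t_1,\dots,t_{2n}$, the monomials $t^\alpha$ with $\alpha_k<p$ form a basis of $K_0$ over $K_0^p$ and the $dt_k$ form a basis of $\Omega_{K_0/\mathbf k}$. So $f=q^p$ with $q\in K_0$; this $q$ is integral over $B$, so $q\in B$. With (H2) we get $\operatorname{Gr}Z=B^p$, and Frobenius is a ring isomorphism $B\to B^p$. Therefore the singular locus of $\operatorname{Spec}\operatorname{Gr}Z$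 has dimension at most $2n-2$.

If a local ring of $Z_h$ at a point of $\{h=0\}$ becomes regular modulo $h$, it is regular, because its maximal ideal needs one more generator and its dimension is one more. Suppose $X_1\ne\emptyset$, let $\Sigma$ be a component of $X_1$ of maximal dimension with prime ideal $I$, and take $T$ as in Lemma~\ref{lem:rees}(c). The closed subvariety $\operatorname{Spec}T\subset\operatorname{Spec}Z_h$ is irreducible, with dense open subset $\Sigma\times\mathbb G_m$, which consists of singular points of $\{h\ne0\}=X\times\mathbb G_m$. The singular locus being closed, all points of $\operatorname{Spec}T$ are singular on $\operatorname{Spec}Z_h$, so the points of $\operatorname{Spec}T/hT$ are singular on $\operatorname{Spec}\operatorname{Gr}Z$. Hence $\dim X_1=\dim T/hT\le2n-2$, which is (b).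

For (c) it remains to treat $n=1$. Regular points satisfy (a), and $X_1$ is finite by (b), so $s=0$ on $X_1$. Since $\dim Y$ is even, a counterexample has $\dim Y\ge4$, and Theorem~\ref{thm:counter} gives one with $\dim Y=4$. \qed

\section{Products}\label{sec:products}

We prove Theorem~\ref{thm:sharp}. Each tensor factor $A$ from Section~\ref{sec:hyp} adds $1$ to $s$ and nothing to $i$, and each factor $W^{(1)}$ adds $2$ to $s$ and $1$ to $i$. Let $A,B,\chi_0,X,X',\Lambda$ be as in Sections~\ref{sec:hyp} and~\ref{sec:sing}, let $q=s_0-2i_0\ge1$ and $r=i_0$, and put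
\[\tilde A=A^{\otimes q}\otimes W^{(r)},\]
where in $W^{(r)}$ the $u_i$ have weight $1$ and the $\partial_j$ weight $p$, so that commutators lower the weight by $p+1$ in every factor. Give $\tilde A$ the tensor product filtration.

\emph{The hypotheses.} We have $\operatorname{Gr}\tilde A=B^{\otimes q}\otimes\mathbf k[u,v]$ with $2r$ variables $u,v$. It is finitely generated, and a domain because $\mathbf k$ is algebraically closed. By Proposition~\ref{prop:cm} it is finite and free over a polynomial ring, hence Cohen--Macaulay. The identity $[a\otimes c,a'\otimes c']=[a,a']\otimes cc'+a'a\otimes[c,c']$ shows that $d=p+1$, the value being attained in a factor $A$, and that the bracket is the product bracket. Then $H_{f\otimes f'}(x,y)=f'(y)H_f(x)+f(x)H_{f'}(y)$, so $\mathcal H_{(x,y)}=\mathcal H_x\oplus\mathcal H_y$, and the products of leaves of the factors are leaves; $\mathbb A^{2r}$ with the standard bracket is a single leaf. The center of a tensor product over a field is the tensor product of the centers. So the $p$-th power of each generator of $\operatorname{Gr}\tilde A$ is the symbol of a central element,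 which gives (H2), and $\operatorname{Spec}\mathbf Z(\tilde A)=X^q\times\mathbb A^{2r}$. Let $\chi=(\chi_0,\dots,\chi_0,\xi)$ with $\xi\in\mathbb A^{2r}$ arbitrary.

\emph{The value of $s$.} Tangent spaces and local dimensions add in a product of varieties, so a point of a product is regular if and only if all its coordinates are. We may thus work in the open set $X'^q\times\mathbb A^{2r}$ and set aside the smooth factor $\mathbb A^{2r}$. Let $\Phi_j\subset X'^q$ be the set of points with at least $j$ coordinates in $\Lambda$. We claim that $(X'^q)_j=\Phi_j$ for $0\le j\le q$, by induction on $j$. By Proposition~\ref{prop:line}, the singular locus of $\Phi_0=X'^q$ is $\Phi_1$. Let $1\le j<q$. For $J\subset\{1,\dots,q\}$ with $|J|=j$ let $\Phi_J$ be the set where the coordinates in $J$ lie in $\Lambda$. The $\Phi_J$ are distinct irreducible closed sets of equal dimension with union $\Phi_j$, so they are its components. Near a point with exactly $j$ coordinates in $\Lambda$, $\Phi_j$ is $\Lambda^j\times(X'\setminus\Lambda)^{q-j}$, which is smooth. Through a point with more than $j$ coordinates in $\Lambda$ pass at least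 two components, so its local ring is not a domain and the point is singular. Hence the singular locus of $\Phi_j$ is $\Phi_{j+1}$. Finally $\Phi_q=\Lambda^q$ is smooth. So $\Lambda^q\times\mathbb A^{2r}$, which is closed and irreducible, is the component through $\chi$ of its stratum, and $s(\chi)=q+2r=s_0$.

\emph{The value of $i$.} By Example~\ref{ex:weyl}, $\tilde A_\chi=A_{\chi_0}^{\otimes q}\otimes\mathrm{Mat}_{p^r}(\mathbf k)$. Its modules have the form $M\otimes\mathbf k^{p^r}$ with $M$ an $A_{\chi_0}^{\otimes q}$-module, so their dimensions are divisible by $p^r$. Taking $M$ one dimensional gives a simple module of dimension $p^r$. So $i(\chi)=r=i_0$.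

\emph{Sharpness.} For $q=1$ the set $\{\chi_0\}\times\mathbb A^{2r}$ lies in $\{i<\frac12s\}$ and has codimension $1$ in the component $\Lambda\times\mathbb A^{2r}$, of odd dimension $s=2r+1$. For $q=2$ the set $\{(\chi_0,\chi_0)\}\times\mathbb A^{2r}$ lies in $\{i<\frac12s\}$ and has codimension $2$ in $\Lambda^2\times\mathbb A^{2r}$, of even dimension $s=2r+2$. These are the bounds of Theorem~\ref{thm:generic}. \qed

\begin{thebibliography}{9}

\bibitem{EGA} EGA II, 7.1.7.

\bibitem{Hoc} Hochster, Ann. of Math. 96 (1972).

\bibitem{Tik} Akaki Tikaradze, \emph{An analogue of the Kac-Weisfeiler conjecture}, arXiv:1007.2387 (2010).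

\end{thebibliography}
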